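\title{Global solutions with drift of a mixed-type $p$-system: a criterion for rigidity}

\begin{abstract}
We consider $C^2$ solutions on the whole plane of the $p$-system $u_t=-v_x$, $v_t=\sigma(u)_x$, where $\sigma$ is quadratic-like or cubic-like, $u$ is $1$-periodic in $x$, and $v(t,x+1)=v(t,x)+C$ with $C\ne0$. The pairs $u=-Ct+a$, $v=Cx+b$ are solutions, and the question is whether there are others. We prove that there are others if and only if the linear equation $f''=k^2\sigma'(u)f$ has a nonzero solution with bounded derivative for some $k=2\pi n/|C|$, $n\ge1$. It follows that other solutions exist for every $C\neq0$ when $\sigma'$ is bounded below, that none exist for $\sigma=u^2/2$, for polynomial $\sigma$, and more generally when $\sigma'$ tends to $-\infty$ regularly enough, and that the growth rate of $\sigma'$ alone does not decide the matter.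
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\sigma\in C^\infty(\mathbb R)$. The $p$-system is
\begin{equation}\label{eq:system}
u_t=-v_x,\qquad v_t=\sigma(u)_x ,\qquad (t,x)\in\mathbb R^2 .
\end{equation}
For a $C^2$ solution, eliminating $v$ gives
\begin{equation}\label{eq:second}
u_{tt}+\sigma(u)_{xx}=0 .
\end{equation}
The principal part $u_{tt}+\sigma'(u)u_{xx}$ is elliptic where $\sigma'(u)>0$ and hyperbolic where $\sigma'(u)<0$; in the second case the wave speed is $\lambda(u)=\sqrt{-\sigma'(u)}$. We are interested in functions $\sigma$ for which both regimes occur.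

\begin{itemize}
\item[\textbf{I.}] \emph{Quadratic-like type:} $\sigma$ is strictly convex and has a minimum. We denote the minimum point by $\alpha$ and put $\beta=+\infty$. Strict convexity is used only in the form that $\sigma'$ is strictly increasing; $\sigma''$ may have zeros.
\item[\textbf{II.}] \emph{Cubic-like type:} there are $\alpha<\beta$ such that $\sigma'<0$ on $(-\infty,\alpha)\cup(\beta,\infty)$, $\sigma'>0$ on $(\alpha,\beta)$, $\sigma''>0$ on $(-\infty,\alpha]$ and $\sigma''<0$ on $[\beta,\infty)$.
\end{itemize}
The models are $u^2/2$ and $u-u^3/3$. In both types $\sigma'>0$ on $(\alpha,\beta)$, and $\sigma'$ is negative and strictly increasing on $(-\infty,\alpha)$, so that $\lambda$ is strictly decreasing there, with $\lambda(u)\to0$ as $u\to\alpha$. We call $-\infty$ (type I), respectively $-\infty$ and $+\infty$ (type II), the \emph{hyperbolic ends}.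

Let $(u,v)$ be a $C^2$ solution of \eqref{eq:system} on $\mathbb R^2$ with $u(t,x+1)=u(t,x)$. By \eqref{eq:system} both partial derivatives of $v$ are $1$-periodic in $x$, so $v(t,x+1)=v(t,x)+C$ for a constant $C$, which we call the \emph{drift}. It measures the motion of the mean:
\begin{equation}\label{eq:mean}
m(t)=\int_0^1u(t,x)\,dx\quad\text{satisfies}\quad m'=-\int_0^1v_x\,dx=-C .
\end{equation}
The following rigidity results are known. (a) If $\sigma$ is of type I or II and $C=0$, then $(u,v)$ is constant. (b) If $\sigma$ is of type I or II and $u$ is bounded, then $(u,v)$ is constant. (c) If $\sigma=u^2/2$ and $u$ is also $1$-periodic in $t$, then $(u,v)$ is constant. In (b) and (c) the mean is bounded, so $C=0$ by \eqref{eq:mean}; none of the three results touches the case $C\ne0$. In that case the pairs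
\[
u=-Ct+a,\qquad v=Cx+b\qquad(a,b\in\mathbb R)
\]
are solutions; we call them \emph{trivial}. The question posed by Bialy and Mironov \cite{BM} is whether there are others:
\begin{quote}
for $\sigma$ of type I or II and $C\ne0$, is every $C^2$ solution of \eqref{eq:system} on $\mathbb R^2$ with $u(t,x+1)=u(t,x)$ and $v(t,x+1)=v(t,x)+C$ trivial?
\end{quote}
From now on \emph{solution} means a solution with these properties.

By analogy with (a) one would guess that the answer is yes, and both regimes seem to support the guess. In the hyperbolic range the speed depends monotonically on $u$, and first derivatives obey Riccati equations along characteristics (see \eqref{eq:riccati} below), which tend to blow up. In the elliptic range periodic modes tend to grow exponentially, like $e^{2\pi t}\cos2\pi x$ for Laplace's equation. But a trivial solution sweeps through all values of $u$ at speed $|C|$, and the linearization about it deserves a look. Substituting $u=-Ct+\varepsilon w$ in \eqref{eq:second} and keeping the terms of order $\varepsilon$ gives $w_{tt}+\sigma'(-Ct)w_{xx}=0$.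 The mode $w=f(-Ct)\cos2\pi nx$ solves this equation exactly when $C^2f''=(2\pi n)^2\sigma'f$, that is, when
\begin{equation}\label{eq:ode}
f''=k^2\sigma'(u)f\qquad(u\in\mathbb R)
\end{equation}
with $k=2\pi n/|C|$. To first order $u_t=-C(1+\varepsilon f'\cos2\pi nx)$, so the perturbation leaves the monotonicity of $u$ in $t$ intact for all times precisely when $f'$ is bounded. Our first theorem says that this linear condition decides the nonlinear question.

\begin{theorem}\label{thm:A}
Let $\sigma$ be of type I or II and $C\ne0$. A nontrivial solution exists if and only if, for some integer $n\ge1$ and $k=2\pi n/|C|$, equation \eqref{eq:ode} has a solution $f\not\equiv0$ with $f'$ bounded on $\mathbb R$. In that case there are nontrivial $C^\infty$ solutions $(u_\varepsilon,v_\varepsilon)$ that converge to the trivial solution $(-Ct,Cx)$ in $C^\infty$ on compact sets as $\varepsilon\to0$.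
\end{theorem}

A smooth function $\nu$ on a half-line has \emph{bounded variation} if $\int|\nu'|<\infty$.

\begin{theorem}\label{thm:B}
Let $\sigma$ be of type I or II.
\begin{enumerate}
\item[(1)] If $\sigma'$ is bounded below, then nontrivial solutions exist for every $C\ne0$. Examples are $\sigma=\sqrt{1+u^2}$ (type I) and $\sigma=2\tanh u-u$ (type II).
\item[(2)] Suppose that at the end $-\infty$ (type I), or at at least one of the ends $\pm\infty$ (type II), $\sigma'\to-\infty$ and $\frac{d}{du}|\sigma'|^{-1/2}$ has bounded variation near that end. Then every solution is trivial, for every $C\ne0$. The variation condition holds if $|\sigma'|^{-1/2}$ is convex near the end. The hypotheses hold for $\sigma=u^2/2$, for all polynomials of type I or II (such as $u-u^3/3$), and for every $\sigma$ that satisfies exactly $\sigma'(u)=-c|u|^p$ or $\sigma'(u)=-c\,e^{p|u|}$ near a hyperbolic end, with $c,p>0$.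
\item[(3)] For each $C\ne0$ there is a $\sigma$ of type I with $c_1|u|^{2/3}\le-\sigma'(u)\le c_2|u|^{2/3}$ near $-\infty$, $c_1,c_2>0$, that admits nontrivial solutions with drift $C$.
\end{enumerate}
\end{theorem}

By (1) the answer to the question, for the whole classes I and II, is no. By (2) it is yes for the two models. Part (3), compared with the case $p=2/3$ of (2), shows that a condition on the growth rate of $\sigma'$ alone does not suffice in (2); in particular $\sigma'\to-\infty$ does not imply rigidity.

Section~\ref{sec:ode} collects what we need about \eqref{eq:ode}. In Section~\ref{sec:hodograph} we exchange dependent and independent variables, which makes the system linear; this proves the ``if'' part of Theorem~\ref{thm:A} and suggests how to prove the converse. The converse occupies Sections~\ref{sec:hyp}--\ref{sec:push}, and Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}.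

\section{The linear equation}\label{sec:ode}

Fix $k>0$. On the interval $(-\infty,\alpha)$ put $y=-u$, and in type II put $y=u$ on $(\beta,\infty)$. On either \emph{hyperbolic interval} the end is $y=+\infty$, we have $\lambda_y\ge0$, and \eqref{eq:ode} reads $f_{yy}=-k^2\lambda^2f$: an oscillator whose frequency $k\lambda$ increases with the ``time'' $y$. Its energy is
\[
E=f_y^2+k^2\lambda^2f^2 .
\]

\begin{lemma}\label{lem:energy}
Let $f$ be a real solution of \eqref{eq:ode}. On a hyperbolic interval, $E$ is non-decreasing in $y$ and $E/\lambda^2$ is non-increasing in $y$. If $|f'|\le L$ near the end, then $E\le L^2$, and hence $k\lambda|f|\le L$, on the whole interval. In particular $f'$ is bounded near the end if and only if $E$ is.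
\end{lemma}

\begin{proof}
The equation gives $E_y=2f_y(f_{yy}+k^2\lambda^2f)+k^2(\lambda^2)_yf^2=k^2(\lambda^2)_yf^2\ge0$, and
\[
\Big(\frac E{\lambda^2}\Big)_y=\frac{(\lambda^2)_y}{\lambda^4}\,(k^2\lambda^2f^2-E)=-\frac{(\lambda^2)_y}{\lambda^4}f_y^2\le0 .
\]
Near the end $\lambda\ge l$ for some $l>0$. By Sturm's comparison theorem with $f_{yy}=-k^2l^2f$, the function $f$ vanishes somewhere in every closed interval of length $\pi/(kl)$ near the end. So $f$ has zeros $y_j\to\infty$, and $E(y_j)=f_y(y_j)^2\le L^2$ for large $j$. Since $E$ is non-decreasing, $E\le L^2$ everywhere. The last statement follows because $f_y^2\le E$.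
\end{proof}

In type I the end $+\infty$ is elliptic, and there only one solution, up to a factor, has bounded derivative.

\begin{lemma}\label{lem:recessive}
Let $\sigma$ be of type I. There is a solution $g$ of \eqref{eq:ode} on $\mathbb R$ with $g>0$ on $[\alpha+1,\infty)$ and $g,g'\to0$ as $u\to+\infty$.
\end{lemma}

\begin{proof}
Put $u_0=\alpha+1$ and $c=k^2\sigma'(u_0)>0$, so that $k^2\sigma'\ge c$ on $[u_0,\infty)$. Let $f_0$ be the solution with $f_0(u_0)=1$, $f_0'(u_0)=0$. As long as $f_0>0$ it is convex, hence non-decreasing; so $f_0\ge1$ and $f_0''\ge c$ on $[u_0,\infty)$, and $f_0\ge1+\frac c2(u-u_0)^2$. Reduction of order gives the positive solution $g(u)=f_0(u)\int_u^\infty f_0^{-2}$ on $[u_0,\infty)$, which extends to a solution on $\mathbb R$. We have $g'=f_0'(u)\int_u^\infty f_0^{-2}-1/f_0(u)$. Since $f_0'$ is nonnegative and non-decreasing,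
\[
0\le f_0'(u)\int_u^\infty f_0^{-2}\le\int_u^\infty f_0'f_0^{-2}=\frac1{f_0(u)} ,
\]
so $-1/f_0\le g'\le0$ and $g'\to0$. The limit $g_\infty\ge0$ of $g$ exists; if it were positive, $g''\ge cg_\infty$ would force $g'\to\infty$.
\end{proof}

We call $g$ the \emph{recessive} solution. Since $f_0'\ge c(u-u_0)\to\infty$, every solution that is not a multiple of $g$ has unbounded derivative, so in type I the criterion of Theorem~\ref{thm:A} asks whether $g'$ is bounded at $-\infty$. The non-smooth model $\sigma=|u|$ shows the favorable case: there $g=e^{-ku}$ for $u\ge0$ continues as $\cos ku-\sin ku$ for $u\le0$.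

\section{The hodograph transformation}\label{sec:hodograph}

Suppose that $(t,x)\mapsto(u,v)$ is locally invertible with inverse $t=T(u,v)$, $x=X(u,v)$, and put $j=T_uX_v-T_vX_u$. Inverting the Jacobian matrix gives
\begin{equation}\label{eq:inverse}
u_t=\frac{X_v}j,\qquad u_x=-\frac{T_v}j,\qquad v_t=-\frac{X_u}j,\qquad v_x=\frac{T_u}j ,
\end{equation}
so \eqref{eq:system} is equivalent to the \emph{linear} system
\begin{equation}\label{eq:hodo}
X_v=-T_u,\qquad X_u=\sigma'(u)T_v ,
\end{equation}
and then $j=-(T_u^2+\sigma'T_v^2)$. The trivial solution $(-Ct,Cx)$ corresponds to $T=-u/C$, $X=v/C$. The coefficients of \eqref{eq:hodo} do not depend on $v$, so we may add a Fourier mode in $v$. If $f$ solves \eqref{eq:ode}, then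
\begin{equation}\label{eq:TX}
T=-\frac uC+\varepsilon f(u)\cos kv,\qquad X=\frac vC-\frac\varepsilon kf'(u)\sin kv
\end{equation}
solves \eqref{eq:hodo}: indeed $T_u=-\frac1C+\varepsilon f'\cos kv=-X_v$, $T_v=-\varepsilon kf\sin kv$, and $X_u=-\frac\varepsilon kf''\sin kv=\sigma'T_v$. The linearization of Section~\ref{sec:intro} has become exact; the nonlinearity has moved into the question whether $(T,X)$ can be inverted globally.

\begin{example}\label{ex:wave}
Take $\sigma=-u$ (the wave equation, which is of neither type), $C>0$ and $f=\cos ku$. Then $T=-u/C+\varepsilon\cos ku\cos kv$, $X=v/C+\varepsilon\sin ku\sin kv$, and with $r=v+u$, $s=v-u$,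
\[
x-t=\frac rC-\varepsilon\cos kr,\qquad x+t=\frac sC+\varepsilon\cos ks .
\]
The two right-hand sides are diffeomorphisms of $\mathbb R$ exactly when $|\varepsilon|k<1/C$, that is, when $|\varepsilon|\sup|f'|<1/C$. Then $r$ is an increasing function of $x-t$ and $s$ an increasing function of $x+t$. For larger $|\varepsilon|$ the map $(T,X)$ folds. The bound on $f'$ is what keeps the mode subordinate to the drift.
\end{example}

\begin{proof}[Proof of sufficiency in Theorem~\ref{thm:A}]
Let $k=2\pi n/|C|$ and let $f\not\equiv0$ be a real solution of \eqref{eq:ode} with $|f'|\le L$. Let $\varepsilon\ne0$, $|\varepsilon|L\le\frac1{4|C|}$, and let $\Psi=(T,X)$ be given by \eqref{eq:TX}.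

\emph{The Jacobian.} Everywhere $|T_u|\ge\frac3{4|C|}$, so $-j\ge T_u^2\ge\frac9{16C^2}$ where $\sigma'\ge0$. Where $\sigma'<0$ the two terms of $j$ compete, and we use Lemma~\ref{lem:energy}: $\lambda|T_v|\le|\varepsilon|k\lambda|f|\le\frac1{4|C|}$, so $-j=T_u^2-\lambda^2T_v^2\ge\frac1{2C^2}$. Thus $j\le-\frac1{2C^2}$ on $\mathbb R^2$.

\emph{Bijectivity.} For fixed $v$ the map $u\mapsto T(u,v)$ has derivative bounded away from $0$, so it is a diffeomorphism of $\mathbb R$; let $t\mapsto U(t,v)$ be its inverse. Since $kC\in2\pi\mathbb Z$, $T$ and $U$ are $C$-periodic in $v$ and $X(u,v+C)=X(u,v)+1$. The equation $\Psi(u,v)=(t,x)$ means $u=U(t,v)$ and $X(U(t,v),v)=x$. As a function of $v$, the left-hand side of the last equation has derivative $X_v-X_uT_v/T_u=j/T_u\ne0$, and it increases by $1$ when $v$ is replaced by $v+C$; so it is a bijection of $\mathbb R$. Hence $\Psi$ is a bijection with nonvanishing Jacobian, that is, a $C^\infty$ diffeomorphism of $\mathbb R^2$.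

The inverse $(u_\varepsilon,v_\varepsilon)=\Psi^{-1}$ solves \eqref{eq:system} by \eqref{eq:inverse} and \eqref{eq:hodo}, and $\Psi(u,v+C)=\Psi(u,v)+(0,1)$ gives $\Psi^{-1}(t,x+1)=\Psi^{-1}(t,x)+(0,C)$. It is not trivial, because $u_x=-T_v/j\not\equiv0$.

\emph{Convergence.} Let $(t,x)$ range over a compact set $K$. From $|T(u,v)-T(0,v)|\ge\frac3{4|C|}|u|$ we get $|u_\varepsilon|\le\frac{4|C|}3(|t|+|\varepsilon f(0)|)$, and $|x-v_\varepsilon/C|\le|\varepsilon|L/k$. So $(u_\varepsilon,v_\varepsilon)$ stays in a compact set $K'$ independent of $\varepsilon$. The right-hand sides of \eqref{eq:inverse} are functions of $(u,v)$ whose derivatives of each order are bounded on $K'$ uniformly in $\varepsilon$; by induction, so are the derivatives of $(u_\varepsilon,v_\varepsilon)$ on $K$. Now \eqref{eq:TX} reads $u_\varepsilon+Ct=\varepsilon Cf(u_\varepsilon)\cos kv_\varepsilon$ and $v_\varepsilon-Cx=\varepsilon\frac Ckf'(u_\varepsilon)\sin kv_\varepsilon$, and the right-hand sides are $O(\varepsilon)$ in $C^N(K)$ for every $N$.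
\end{proof}

\subsection*{The converse for an invertible solution}
The idea of the converse is visible in a special case. Let $C>0$ and suppose that a solution $(u,v)$ is a diffeomorphism of $\mathbb R^2$ with $j<0$. Its inverse satisfies $T(u,v+C)=T(u,v)$ and $X(u,v+C)=X(u,v)+1$. For $k\in\frac{2\pi}C\mathbb Z$ let
\begin{equation}\label{eq:naive}
A_k(u)=\int_0^CX_v\,e^{-ikv}dv,\qquad B_k(u)=\int_0^CT_v\,e^{-ikv}dv .
\end{equation}
Integration by parts in $v$ and \eqref{eq:hodo} give $B_k'=ik\int_0^C T_ue^{-ikv}dv=-ikA_k$ and $A_k'=ik\int_0^C X_ue^{-ikv}dv=ik\sigma'B_k$, so $B_k$ solves \eqref{eq:ode}. If $u_t\le0$ in the hyperbolic region, as in Example~\ref{ex:wave}, then $X_v=ju_t\ge0$ there, so $|A_k|\le\int_0^CX_v\,dv=1$ and $|B_k'|\le|k|$ on the hyperbolic intervals. In type II this bounds $B_k'$ on $\mathbb R$. If \eqref{eq:ode} has no nonzero solution with bounded derivative, all $B_k$ vanish, so $T_v=0$ and $u_x=0$.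

Three things are missing. The sign of $u_t$ is established in Section~\ref{sec:hyp}. In type I the elliptic end must be controlled; this needs the behavior of $u$ as $t\to-\infty$, found in Section~\ref{sec:past}. Finally, a general solution is not known to be invertible; in Section~\ref{sec:push} we define $A_k$ and $B_k$ without the inverse.

\section{The hyperbolic region}\label{sec:hyp}

In Sections~\ref{sec:hyp}--\ref{sec:push}, $(u,v)$ is a solution. If $(\tilde u,\tilde v)=(u,-v)(-t,x)$, then $\tilde u_t=-u_t=v_x=-\tilde v_x$ and $\tilde v_t=v_t=\sigma(\tilde u)_x$, and the drift changes sign. So we may assume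
\[
C>0,
\]
and $m(t)\to\mp\infty$ as $t\to\pm\infty$. Two further symmetries preserve $C$.
\begin{itemize}
\item[(S1)] $(\tilde u,\tilde v)=(u,-v)(t,-x)$. Here $\tilde u_t=u_t$, $\tilde v_x=v_x$, $\tilde v_t=-v_t$, $\tilde u_x=-u_x$ at corresponding points.
\item[(S2)] $(\tilde u,\tilde v)=(-u,v)(-t,x)$ with $\tilde\sigma(w)=-\sigma(-w)$. Here $\tilde u_t=u_t$, $\tilde v_x=v_x$, $\tilde v_t=-v_t$, $\tilde\sigma(\tilde u)=-\sigma(u)$. Since $\tilde\sigma'(w)=\sigma'(-w)$ and $\tilde\sigma''(w)=-\sigma''(-w)$, type II is preserved and the two hyperbolic intervals are exchanged.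
\end{itemize}
Let $\Omega_-=\{u<\alpha\}$ and $\Omega_+=\{u>\beta\}$, open subsets of the plane; $\Omega_+$ is empty in type I.

\begin{proposition}\label{prop:mono}
On $\Omega_-\cup\Omega_+$ we have $v_x\ge\lambda(u)|u_x|$. In particular $u_t\le0$ there.
\end{proposition}

By (S2) it suffices to treat $\Omega_-$. Let $\Lambda(u)=-\int_u^\alpha\lambda$, a negative and strictly increasing function on $(-\infty,\alpha)$ with $\Lambda'=\lambda$. On $\Omega_-$ define the \emph{Riemann invariants} $r=v+\Lambda(u)$, $s=v-\Lambda(u)$ and the operators $D_\pm=\partial_t\pm\lambda(u)\partial_x$. Using $u_t=-v_x$ and $v_t=-\lambda^2u_x$ we get $r_t=-\lambda^2u_x-\lambda v_x$ and $s_t=-\lambda^2u_x+\lambda v_x$, hence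
\begin{equation}\label{eq:riemann}
\begin{gathered}
r_x=v_x+\lambda u_x,\qquad s_x=v_x-\lambda u_x,\qquad D_+r=0,\qquad D_-s=0,\\
D_+u=-s_x,\qquad D_-u=-r_x .
\end{gathered}
\end{equation}
The proposition says that $r_x\ge0$ and $s_x\ge0$. A \emph{$\pm$characteristic} is a curve $(t,\gamma(t))$ in $\Omega_-$ with $\gamma'=\pm\lambda(u(t,\gamma))$; along it $D_\pm$ is the derivative in $t$. The right-hand side is $C^1$ on $\Omega_-$, so two characteristics of the same family that meet coincide. We work in the plane, where $r$ and $s$ increase by $C$ under $x\mapsto x+1$.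

Differentiating $r_t=-\lambda r_x$ in $x$, which is possible since the solution is $C^2$, and using $u_x=(r_x-s_x)/2\lambda$, we obtain $D_+r_x=-\frac{\lambda_u}{2\lambda}(r_x^2-r_xs_x)$. The mixed term is removed by a factor $\sqrt\lambda$, because $D_+\sqrt\lambda=-\frac{\lambda_u}{2\sqrt\lambda}s_x$; thus $D_+(\sqrt\lambda\,r_x)=-\frac{\lambda_u}{2\sqrt\lambda}r_x^2$. In the same way $D_-s_x=\frac{\lambda_u}{2\lambda}(r_xs_x-s_x^2)$ and $D_-\sqrt\lambda=-\frac{\lambda_u}{2\sqrt\lambda}r_x$. With $\lambda_u=-\sigma''/2\lambda$, the functions $z=\sqrt\lambda\,r_x$ and $w=\sqrt\lambda\,s_x$ satisfy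
\begin{equation}\label{eq:riccati}
D_+z=\kappa z^2,\qquad D_-w=\kappa w^2,\qquad\kappa(u)=\frac{\sigma''}{4\lambda^{5/2}}\ge0 .
\end{equation}
For a trivial solution $z=w=C\sqrt\lambda$, so $1/z$ decreases to $\lim_{u\to-\infty}\lambda^{-1/2}/C$ as $t\to\infty$. This limit is positive when $\sigma'$ is bounded near $-\infty$, which leaves room for perturbations, and it is zero when $\sigma'\to-\infty$; compare the alternatives in Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:char}
\begin{enumerate}
\item[(i)] A characteristic that ceases to exist at a finite time converges to a point where $u=\alpha$, and $z,w\to0$ along it.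
\item[(ii)] If $z(P)<0$, the $+$characteristic through $P$ exists for all $t\le t_P$, and $z<0$ on it for these $t$. The same holds for $w$ and the $-$characteristic.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By periodicity $u$, and hence $\lambda(u)$, is bounded on bounded time intervals. So the curve has a limit point, which cannot lie in the open set $\Omega_-$; there $u=\alpha$. Near it $u_x,v_x$ are bounded and $\lambda\to0$. (ii) By \eqref{eq:riccati}, $z\le z(P)<0$ for $t\le t_P$ along the curve, which is incompatible with $z\to0$.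
\end{proof}

If $z<0$, then \eqref{eq:riccati} gives $1/z(t)=1/z(t_0)+\int_t^{t_0}\kappa$ along the backward characteristic, which is absurd as soon as $\int_{-\infty}^{t_0}\kappa=\infty$. The difficulty is that $\kappa$ might be integrable, because $u$ might run off to $-\infty$, as it does for trivial solutions in forward time, or settle at a zero of $\sigma''$. We exclude the first possibility by means of the drift, and the second by looking at a whole band of characteristics.

\begin{proof}[Proof of Proposition~\ref{prop:mono}]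
Since (S1) exchanges $r_x$ and $s_x$, it is enough to prove $r_x\ge0$ on $\Omega_-$. Suppose instead that $r_x<0$ on a segment $\{t_0\}\times[x_1,x_2]\subset\Omega_-$. For $\xi\in[x_1,x_2]$ let $\gamma_\xi(t)$, $t\le t_0$, be the $+$characteristic with $\gamma_\xi(t_0)=\xi$; it exists by Lemma~\ref{lem:char}. The map $\xi\mapsto\gamma_\xi(t)$ is continuous and strictly increasing, so the curves fill the closed band $S=\{t\le t_0,\ \gamma_{x_1}(t)\le x\le\gamma_{x_2}(t)\}$. We have $S\subset\Omega_-$ and $r_x<0$ on $S$. On $\gamma_\xi$ the invariant $r$ equals $r_0(\xi)=r(t_0,\xi)$, a continuous and strictly decreasing function of $\xi$. A characteristic continues to exist as long as it stays in $S$, by Lemma~\ref{lem:char}(i).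

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7,yscale=0.95]
\draw[dotted] (0.6,4) -- (4.5,4) node[right] {$t=t_0$};
\draw[dotted] (0.6,3.2) -- (4.5,3.2) node[right] {$t=\tau$};
\draw[dotted] (0,1.2) -- (4.5,1.2) node[right] {$t=\tau'$};
\draw[thick] (-0.1,-0.2) node[below] {$\gamma_\xi$} -- (2,4) node[above] {$\xi$};
\draw[thick] (1.9,-0.2) node[below] {$\gamma_\eta$} -- (4,4) node[above] {$\eta$};
\draw (1.6,3.2) -- (2.6,1.2) node[midway,right] {$\delta_1$};
\draw[dashed] (2.15,0.3) -- (1.15,2.3) node[pos=0.72,right] {$\delta$};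
\fill (2.15,0.3) circle (1.2pt) node[right] {$P$};
\fill (1.15,2.3) circle (1.2pt) node[left] {$P'$};
\end{tikzpicture}
\caption{Two $+$characteristics $\gamma_\xi$, $\gamma_\eta$ in the $(x,t)$-plane, with $t$ pointing up. The $-$characteristic $\delta_1$ joins $\gamma_\xi$ at time $\tau$ to $\gamma_\eta$ at time $\tau'$. A $-$characteristic $\delta$ starting on $\gamma_\eta$ before time $\tau'$ cannot cross $\delta_1$, so it reaches $\gamma_\xi$ by time $\tau$.}\label{fig:band}
\end{figure}

\emph{Step 1: crossing the band.} Let $x_1\le\xi<\eta\le x_2$. We claim: if $P\in\gamma_\eta$ and $t_P$ is sufficiently negative, the forward $-$characteristic from $P$ meets $\gamma_\xi$ at a point $P'$; moreover $t_{P'}\to-\infty$ as $t_P\to-\infty$, and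
\begin{equation}\label{eq:cross}
\Lambda(u(P))=\Lambda(u(P'))-\tfrac12\big(r_0(\xi)-r_0(\eta)\big).
\end{equation}
Fix $\tau\le t_0$ and let $\delta_1$ be the backward $-$characteristic from $(\tau,\gamma_\xi(\tau))$; see Figure~\ref{fig:band}. As $t$ decreases, $\delta_1$ moves to the right and the curves $\gamma$ move to the left, so $\delta_1$ stays in $S$ until it meets $\gamma_\eta$. In $S$ we have $D_-u=-r_x>0$, so along $\delta_1$ the value $u$ decreases backward and $\lambda$ is at least its initial value $l>0$. Then $\delta_1(t)\ge\gamma_\xi(\tau)+l(\tau-t)$, while $\gamma_\eta(t)\le\gamma_\eta(\tau)$; hence $\delta_1$ meets $\gamma_\eta$ at some time $\tau'<\tau$. Now let $t_P<\tau'$ and let $\delta$ be the forward $-$characteristic from $P$. The difference $\delta-\gamma_\eta$ vanishes at $t_P$ and is strictly decreasing. If $\delta$ did not meet $\gamma_\xi$ on $[t_P,\tau]$, it would stay in $S$, with $\delta(\tau')<\gamma_\eta(\tau')=\delta_1(\tau')$. By uniqueness $\delta(\tau)<\delta_1(\tau)=\gamma_\xi(\tau)$, a contradiction. So $t_{P'}\le\tau$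 whenever $t_P<\tau'$, and $\tau$ was arbitrary. Finally $s=r-2\Lambda(u)$ is constant along $\delta$, so $r_0(\eta)-2\Lambda(u(P))=r_0(\xi)-2\Lambda(u(P'))$, which is \eqref{eq:cross}.

\emph{Step 2: $u$ stays away from $\alpha$.} Let $\eta\in(x_1,x_2]$. Since $\Lambda<0$, \eqref{eq:cross} with $\xi=x_1$ shows that $\Lambda(u)\le-\frac12(r_0(x_1)-r_0(\eta))<0$ on $\gamma_\eta$ for very negative $t$. So there $u\le u^*_\eta$ for some $u^*_\eta<\alpha$, the speed is at least $\lambda(u^*_\eta)>0$, and $\gamma_\eta(t)\to-\infty$ as $t\to-\infty$.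

\emph{Step 3: $s_x\ge0$ on $\Omega_-$.} This is where $C>0$ enters. Suppose $w(P_1)<0$. By Lemma~\ref{lem:char}(ii) the $-$characteristic $\delta$ through $P_1$ exists for all earlier times; it moves to the right as $t$ decreases, and $s$ is a constant $s_1$ on it. For an integer $n$, the curve $\gamma_{x_2}+n$ is a $+$characteristic on which $r=r_0(x_2)+nC$. If $n$ is large, then $\gamma_{x_2}+n-\delta$ is positive at time $\min(t_0,t_{P_1})$, and by Step 2 it tends to $-\infty$ as $t\to-\infty$. So the two curves meet, and at the meeting point $2\Lambda(u)=r-s=r_0(x_2)+nC-s_1$. This is positive for large $n$, whereas $\Lambda<0$.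

\emph{Step 4: blow-up.} By Step 3, $D_+u=-s_x\le0$. So for $\eta\in(x_1,x_2]$ the value of $u$ on $\gamma_\eta$ is non-decreasing as $t\downarrow-\infty$, and by Step 2 it converges to some $U(\eta)<\alpha$. Letting $t_P\to-\infty$ in \eqref{eq:cross} with $\eta=x_2$ gives $\Lambda(U(\xi))=\Lambda(U(x_2))+\frac12(r_0(\xi)-r_0(x_2))$ for $\xi\in(x_1,x_2)$. Hence the values $U(\xi)$ fill a nondegenerate interval. As $\sigma'$ is strictly increasing on this interval, $\sigma''(U(\xi))>0$ for some $\xi$. Along $\gamma_\xi$ we then have $\kappa\to\kappa(U(\xi))>0$ and $1/z(t)=1/z(t_0)+\int_t^{t_0}\kappa\to+\infty$, while $z<0$. This contradiction proves the proposition.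
\end{proof}

Now $D_\pm u\le0$ on $\Omega_-$, so low values of $u$ propagate forward along both families of characteristics. Periodicity spreads them over the whole circle in finite time.

\begin{proposition}\label{prop:cone}
Let $P\in\Omega_-$. Both forward characteristics from $P$ exist for all $t\ge t_P$, and $u\le u(P)$ on them. Moreover
\begin{equation}\label{eq:cone}
u(t,x)\le u(P)\quad\text{for all }x\text{ and all }t\ge t_P+\frac1{2\lambda(u(P))}.
\end{equation}
Consequently $u\to-\infty$ uniformly in $x$ as $t\to+\infty$, and in type II also $u\to+\infty$ uniformly in $x$ as $t\to-\infty$.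
\end{proposition}

\begin{proof}
Along the forward characteristics $\gamma_\pm$ from $P$ the value $u$ is non-increasing, so by Lemma~\ref{lem:char}(i) they exist for all $t\ge t_P$, with speed at least $l=\lambda(u(P))$. Let $K=\{t\ge t_P,\ \gamma_-(t)\le x\le\gamma_+(t)\}$ and $K^\tau=K\cap\{t\le\tau\}$. We show that $u\le u(P)$ on $K$. We cannot follow characteristics inside $K$ before knowing that we are in $\Omega_-$, so we argue by continuity. Let $t^*=\sup\{\tau:K^\tau\subset\Omega_-\}>t_P$ and let $P_1\in K$ with $t_{P_1}<t^*$. If $P_1\in\gamma_+$, then $u(P_1)\le u(P)$. Otherwise follow the $+$characteristic from $P_1$ backward while it stays in the compact set $K^{t_{P_1}}\subset\Omega_-$. It cannot meet $\gamma_+$, in particular it cannot reach the vertex $P$; so it meets $\gamma_-$, where $u\le u(P)$. Since $u$ is non-increasing forward along it, $u(P_1)\le u(P)$. If $t^*$ were finite, we would have $u\le u(P)<\alpha$ on $K^{t^*}$ by continuity and, by compactness, $u<\alpha$ on $K^\tau$ for some $\tau>t^*$, a contradiction.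

The slice of $K$ at time $t$ has length at least $2l(t-t_P)$; once this reaches the period $1$, we get \eqref{eq:cone}. Since $m\to-\infty$, for each $c<\alpha$ there is a point $P$ with $u(P)<c$, and \eqref{eq:cone} gives the first limit. The second follows by (S2).
\end{proof}

\section{Type I: the behavior as $t\to-\infty$}\label{sec:past}

In type I there is no second hyperbolic region, and the limit as $t\to-\infty$ must come from the elliptic regime. Ellipticity alone does not give it. For $\sigma=u$ the pair $u=-Ct+e^{-2\pi t}\cos2\pi x$, $v=Cx+e^{-2\pi t}\sin2\pi x$ solves \eqref{eq:system}, although $f''=k^2f$ has no nonzero solution with bounded derivative; for this $\sigma$ the criterion of Theorem~\ref{thm:A} fails. Such an oscillation takes very negative values in the far past. In type I this is forbidden by \eqref{eq:cone}, and a one-sided bound is enough to exclude exponential growth.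

\begin{proposition}\label{prop:past}
In type I, $u\to+\infty$ uniformly in $x$ as $t\to-\infty$.
\end{proposition}

We use two standard facts. \emph{Wirtinger's inequality:} $\int_0^1q_x^2\,dx\ge4\pi^2\int_0^1q^2\,dx$ for a $1$-periodic $C^1$ function $q$ of mean zero. \emph{Truncation:} if $\varphi$ is $C^1$, then $\varphi_+=\max(\varphi,0)$ is locally Lipschitz, $\nabla\varphi_+=1_{\{\varphi>0\}}\nabla\varphi$ almost everywhere, and one may integrate by parts against it. Double integrals are over $0\le x\le1$ and the indicated times.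

\begin{lemma}[Minimum principle]\label{lem:min}
In type I, let $\tau_1<\tau_2$ and $\mu=\min\{u(t,x):t\in\{\tau_1,\tau_2\}\}$. Then $u\ge\mu$ for $\tau_1\le t\le\tau_2$.
\end{lemma}

\begin{proof}
If $u(P)<\min(\alpha,\mu)$ with $\tau_1<t_P<\tau_2$, a forward characteristic from $P$ reaches $t=\tau_2$ with $u\le u(P)<\mu$, which is impossible. So $u\ge\min(\alpha,\mu)$ in the strip, and we are done if $\mu\le\alpha$. Otherwise $u\ge\alpha$ and $\sigma'(u)\ge0$ in the strip. Multiply \eqref{eq:second} by $(\mu-u)_+$, which vanishes for $t=\tau_1,\tau_2$, and integrate by parts: $\iint_{\{u<\mu\}}(u_t^2+\sigma'(u)u_x^2)=0$. So $u_t=0$ on the open set $\{u<\mu\}$. Starting from a point of this set and increasing $t$, the value of $u$ stays constant, hence below $\mu$, up to the first time at which $u\ge\mu$; such a time exists and contradicts continuity. So the set is empty.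
\end{proof}

It therefore suffices to bound $u$ from below on a sequence of time slices going to $-\infty$.

\begin{proof}[Proof of Proposition~\ref{prop:past}]
\emph{Step 1: a lower bound and coercivity.} Fix $t_0$ with $m(t_0)>\alpha$. If $u(P)<\alpha-1$ and $t_P\le t_0-\frac1{2\lambda(\alpha-1)}$, then \eqref{eq:cone} applies at time $t_0$, because $\lambda(u(P))\ge\lambda(\alpha-1)$, and gives $m(t_0)<\alpha$. So there is $t_1\le t_0$ with $u\ge\alpha-1$ for $t\le t_1$. By convexity the slope of a chord of $\sigma$ is non-decreasing in each endpoint. Hence for $u\ge\alpha-1$, $u\ne m$, the slope of the chord from $u$ to $m$ is at least $\frac{\sigma(m)-\sigma(\alpha-1)}{m-\alpha+1}$, which is non-decreasing in $m$ and positive for large $m$ since $\sigma\to\infty$ at $+\infty$. After decreasing $t_1$, there is $c_0>0$ with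
\begin{equation}\label{eq:coercive}
u\ge\alpha-1,\qquad(\sigma(u)-\sigma(m))(u-m)\ge c_0(u-m)^2\qquad(t\le t_1).
\end{equation}

\emph{Step 2: an $L^2$ bound for $h=u-m(t)$.} Since $\sigma'(u)$ may be negative, we want an identity that involves $\sigma$ only through \eqref{eq:coercive}; this suggests integrating once in $x$. Let $V=v-Cx$. Both $h$ and $V$ are periodic, $h_t=C-v_x=-V_x$, $V_t=\sigma(u)_x$, $\int_0^1h\,dx=0$, and $\int_0^1V\,dx$ is constant; subtracting a constant from $v$, we make it $0$. Let $q(t,\cdot)$ be the primitive of $h(t,\cdot)$ with mean zero; it is periodic. Then $(q_t+V)_x=0$ and $q_t+V$ has mean zero, so $q_t=-V$ and $q_{tt}=-\sigma(u)_x$. For $N=\frac12\int_0^1q^2dx$ and $t\le t_1$,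
\begin{equation}\label{eq:N}
N''=\int_0^1\big(V^2-q\,\sigma(u)_x\big)dx=\int_0^1\big(V^2+h\,(\sigma(u)-\sigma(m))\big)dx\ge c_0\int_0^1h^2dx\ge\omega^2N,
\end{equation}
where $\omega^2=8\pi^2c_0$, by Wirtinger's inequality. On the other hand $q_x=h\ge-M(t)$ with $M=m-\alpha+1$. From a maximum point to the next minimum point, at distance at most $1$, $q$ drops by at most $M$; and $q(t,\cdot)$ has a zero. So $|q|\le M(t)$ and $N=O(t^2)$.

We claim that $N'\ge0$ for $t\le t_1$. Let $W=\omega N-N'$. By \eqref{eq:N}, $W'\le\omega N'-\omega^2N=-\omega W$, so $e^{\omega t}W$ is non-increasing. If $W(t_2)>0$ for some $t_2\le t_1$, then $W\ge ce^{-\omega t}$ for $t\le t_2$ with $c>0$, so $(e^{-\omega t}N)'=-e^{-\omega t}W\le-ce^{-2\omega t}$. Integrating over $[t,t_2]$ gives $N(t)\ge\frac c{2\omega}(e^{-\omega t}-e^{\omega t-2\omega t_2})$, which contradicts $N=O(t^2)$ as $t\to-\infty$. So $W\le0$ and $N'\ge\omega N\ge0$. Integrating \eqref{eq:N} over $[t,t_1]$ yields $c_0\iint h^2\le N'(t_1)-N'(t)\le N'(t_1)$, and therefore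
\[
\iint_{t\le t_1}h^2\le N'(t_1)/c_0 .
\]

\emph{Step 3: an energy bound in the elliptic region.} Fix a smooth $\zeta_0\ge0$ supported in $[-1,2]$ and equal to $1$ on $[0,1]$, and let $\zeta(t)=\zeta_0(t-\tau)$ with $\tau+2\le t_1$. The constants $c_1,c_2,c_3$ below do not depend on $\tau$. Since $m''=0$, we have $h_{tt}+\sigma(u)_{xx}=0$. Multiplying by $\zeta h$ and integrating by parts, twice in the term $\zeta'hh_t$, we obtain from Step 2
\[
\iint\zeta\,\big(h_t^2+\sigma'(u)u_x^2\big)=\frac12\iint\zeta''h^2\le c_1 .
\]
The integrand may be negative in $\Omega_-$, but there Proposition~\ref{prop:mono} controls it: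
\[
h_t^2+\sigma'u_x^2=(v_x^2-\lambda^2u_x^2)+C^2-2Cv_x\ge-2Cv_x=2Cu_t ,
\]
and, since $0\le(\alpha-u)_+\le1$ by \eqref{eq:coercive},
\[
\iint_{\Omega_-}\zeta u_t=-\iint\zeta\,\partial_t(\alpha-u)_+=\iint\zeta'\,(\alpha-u)_+\ge-\int|\zeta_0'|=-c_2 .
\]
Hence $\iint_{\{u\ge\alpha\}}\zeta\sigma'(u)u_x^2\le c_1+2Cc_2$. On $\{u\ge\alpha+1\}$ we have $\sigma'(u)\ge\sigma'(\alpha+1)>0$, so $\hat u=\max(u,\alpha+1)$ satisfies $\int_\tau^{\tau+1}\int_0^1\hat u_x^2\,dx\,dt\le c_3$.

\emph{Step 4: good slices.} Every interval $[\tau,\tau+1]$ as above contains a time $t_\tau$ with $\int_0^1\hat u_x^2\,dx\le c_3$. On this slice the oscillation of $\hat u$ is at most $\int_0^1|\hat u_x|\,dx\le\sqrt{c_3}$, and $\max\hat u\ge m(t_\tau)$. If $\tau$ is so negative that $m(t_\tau)-\sqrt{c_3}>\alpha+1$, then $\hat u>\alpha+1$, so $u=\hat u\ge m(t_\tau)-\sqrt{c_3}$ on the slice. Take $\tau=-2i$, $i=1,2,\dots$, and apply Lemma~\ref{lem:min} between consecutive slices. Since $m(t_{-2i})\to\infty$, the proposition follows.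
\end{proof}

\section{Push-forward and the proof of necessity}\label{sec:push}

Let $Q=\mathbb R\times\mathbb R/\mathbb Z$, $Y=\mathbb R\times\mathbb R/C\mathbb Z$, and let $\Phi=(u,v):Q\to Y$ be the map induced by the solution. The previous two sections give, in both types,
\begin{equation}\label{eq:limits}
u\to\mp\infty\ \text{ uniformly in }x\text{ as }t\to\pm\infty ,
\end{equation}
so $\Phi$ is proper: preimages of compact sets are compact. They also give
\begin{equation}\label{eq:J}
J=u_tv_x-u_xv_t=-\big(v_x^2+\sigma'(u)u_x^2\big)\le0\quad\text{on }Q,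
\end{equation}
by Proposition~\ref{prop:mono} where $\sigma'(u)<0$ and by inspection elsewhere. The Jacobian may vanish, so we do not know that $\Phi$ is invertible. The next lemma says that it covers $Y$ once in the sense of area. Let $Q_0=\{J=0\}$ and $Q_1=Q\setminus Q_0$.

\begin{lemma}\label{lem:area}
For $F\in C^1_c(Y)$ we have $\int_QF(\Phi)|J|\,dt\,dx=\int_YF\,du\,dv$. The map $\Phi$ is injective on $Q_1$.
\end{lemma}

\begin{proof}
Let $H(u,v)=\int_{-\infty}^uF(u',v)\,du'$. Expanding the derivatives, the terms with $H_v$ and with $v_{tx}$ cancel: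
\[
\partial_t\big(H(\Phi)v_x\big)-\partial_x\big(H(\Phi)v_t\big)=H_u(\Phi)(u_tv_x-u_xv_t)=F(\Phi)J .
\]
Integrate over $|t|\le\tau$ with $\tau$ large. By \eqref{eq:limits}, $H(\Phi)=0$ at $t=\tau$, and $H(\Phi)=H_\infty(v)$ at $t=-\tau$, where $H_\infty(v)=\int_{\mathbb R}F(u',v)\,du'$. As $x$ runs through a period, $v$ increases by $C$, so $\int_0^1H_\infty(v)v_x\,dx=\int_YF$. Thus $\int_QF(\Phi)J=-\int_YF$, and $|J|=-J$.

Two distinct points of $Q_1$ with the same image would have disjoint neighborhoods mapped diffeomorphically onto a common open set $O$. For $F\in C^1_c(O)$, $F\ge0$, $F\not\equiv0$, the change of variables formula would give $\int_QF(\Phi)|J|\ge2\int_YF$, a contradiction.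
\end{proof}

To define $A_k$ and $B_k$ without the inverse, observe that in the invertible case $dt\,dx=-j\,du\,dv$, so \eqref{eq:inverse} gives $-u_t\,dt\,dx=X_v\,du\,dv$ and $u_x\,dt\,dx=T_v\,du\,dv$. Testing \eqref{eq:naive} with a function $\phi(u)$ and changing variables leads to expressions that make sense in general. For $k\in\frac{2\pi}C\mathbb Z$ the function $e^{-ikv}$ is well defined on $Q$, and for $\phi\in C_c^\infty(\mathbb R)$ we put
\begin{equation}\label{eq:AB}
\langle A_k,\phi\rangle=-\int_Q\phi(u)e^{-ikv}u_t\,dt\,dx,\qquad\langle B_k,\phi\rangle=\int_Q\phi(u)e^{-ikv}u_x\,dt\,dx .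
\end{equation}
By properness these are distributions on $\mathbb R$.

\begin{lemma}\label{lem:fourier}
The distributions $A_k,B_k$ are smooth functions with $B_k'=-ikA_k$ and $A_k'=ik\sigma'B_k$, so that $B_k''=k^2\sigma'B_k$. Moreover $A_0=1$, $B_0=0$, and $B_k'$ is bounded on $\mathbb R$ for every $k$.
\end{lemma}

\begin{proof}
\emph{The equations.} By \eqref{eq:system},
\[
\partial_x\big(\phi(u)e^{-ikv}\big)=\big(\phi'u_x+ik\phi\,u_t\big)e^{-ikv},\qquad
\partial_t\big(\phi(u)e^{-ikv}\big)=\big(\phi'u_t-ik\sigma'\phi\,u_x\big)e^{-ikv}.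
\]
The left-hand sides integrate to $0$ over $Q$. This gives $\langle B_k,\phi'\rangle=ik\langle A_k,\phi\rangle$ and $\langle A_k,\phi'\rangle=-ik\langle B_k,\sigma'\phi\rangle$, which are the two equations in the sense of distributions. A distributional solution of a linear system of ordinary differential equations with smooth coefficients is a smooth solution: multiplied by the inverse of a fundamental matrix it has derivative zero, hence is constant.

\emph{The case $k=0$.} If $\phi$ is continuous with compact support and $G'=\phi$, then by \eqref{eq:limits}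
\begin{equation}\label{eq:mass}
-\int_{\mathbb R}\phi(u)u_t\,dt=G(+\infty)-G(-\infty)=\int_{\mathbb R}\phi\qquad\text{for each }x,
\end{equation}
so $A_0=1$; and $\int_0^1G(u)_x\,dx=0$ gives $B_0=0$.

\emph{The hyperbolic ends.} If $\phi$ is supported in a hyperbolic interval, then $-u_t\ge0$ wherever $\phi(u)\ne0$, and \eqref{eq:mass} applied to $|\phi|$ gives $|\langle A_k,\phi\rangle|\le\int_Q|\phi(u)|(-u_t)=\int|\phi|$. Hence $|A_k|\le1$ and $|B_k'|\le|k|$ on the hyperbolic intervals. In type II the complement $[\alpha,\beta]$ is compact, and the proof is complete.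

\emph{The elliptic end in type I.} Here $u_t$ has no known sign. Instead we show, for $k\ne0$, that $B_k$ is a multiple of the recessive solution $g$ of Lemma~\ref{lem:recessive} (for $|k|$), by computing their Wronskian from a conservation law. Let $\Theta=g(u)e^{-ikv}$ and $\Xi=\frac1{ik}g'(u)e^{-ikv}$. Since $g''/(ik)=-ik\sigma'g$ and $v_x=-u_t$,
\[
\Theta_t=\big(g'u_t-ik\sigma'g\,u_x\big)e^{-ikv}=\Xi_x .
\]
So $I=\int_0^1\Theta\,dx$ does not depend on $t$. As $t\to-\infty$, $g(u)\to0$ uniformly by Proposition~\ref{prop:past}; hence $I=0$. Let $\chi\in C^\infty(\mathbb R)$ equal $1$ near $-\infty$ and $0$ near $+\infty$. Then $(\chi(u)\Theta)_t-(\chi(u)\Xi)_x=\chi'(u)(u_t\Theta-u_x\Xi)$. Integrate over $|t|\le\tau$ with $\tau$ large: the left-hand side gives $I-0=0$, and by \eqref{eq:AB} the right-hand side gives $-\int_{\mathbb R}\chi'\big(A_kg+\frac1{ik}B_kg'\big)du$. Since $A_k=\frac ikB_k'$, the bracket equals $\frac ik(B_k'g-B_kg')$, a multiple of the Wronskian of two solutions of \eqref{eq:ode}, which is constant. As $\int\chi'=-1$, the Wronskian vanishes.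 So $B_k$ is a multiple of $g$, and $B_k'\to0$ at $+\infty$.
\end{proof}

\begin{proof}[Proof of necessity in Theorem~\ref{thm:A}]
Suppose that \eqref{eq:ode} has no nonzero solution with bounded derivative for any $k=2\pi n/C$, $n\ge1$. By Lemma~\ref{lem:fourier}, applied to real and imaginary parts, $B_k=0$ and hence $A_k=0$ for $k\ne0$. We must deduce $u_x\equiv0$.

\emph{Two measures.} The values of $A_k,B_k$ show that
\[
\int_QF(\Phi)\,u_x\,dt\,dx=0,\qquad\int_QF(\Phi)\,(-u_t)\,dt\,dx=\frac1C\int_YF\,du\,dv
\]
for $F=\phi(u)e^{-ikv}$. Every $F\in C_c(Y)$ is a uniform limit of finite sums of such functions with supports in a fixed compact set (take Fej\'er means in $v$ and mollify the coefficients), so by properness the identities hold for $F\in C_c(Y)$. A locally finite signed Borel measure on $Y$ is determined by its integrals against $C_c(Y)$. Therefore, for every bounded Borel set $G\subset Y$ of area $|G|$,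
\begin{equation}\label{eq:measures}
\int_{\Phi^{-1}(G)}u_x\,dt\,dx=0,\qquad\int_{\Phi^{-1}(G)}(-u_t)\,dt\,dx=\frac{|G|}C .
\end{equation}
The set $Z=\Phi(Q_0)$ is $\sigma$-compact, and it has area zero by Sard's theorem, which for a $C^1$ map between surfaces says that the image of $\{J=0\}$ is a null set. The set $\Phi^{-1}(Z)\cap Q_1$ is null too, since $Q_1$ is covered by countably many open sets on which $\Phi$ is a diffeomorphism.

\emph{$u_x=0$ on $Q_1$.} Otherwise there is a closed disk $D\subset Q_1$ on which $u_x$ has a strict sign. Let $G=\Phi(D)\setminus Z$. Then $\Phi^{-1}(G)\subset Q_1$, and injectivity on $Q_1$ gives $\Phi^{-1}(G)=D\setminus\Phi^{-1}(Z)$, which is $D$ up to a null set. So $\int_Du_x=0$ by \eqref{eq:measures}, a contradiction.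

\emph{$u_x=0$ everywhere.} Suppose $u_x(P)\ne0$. Moving $P$ slightly in the $x$-direction, we may assume $u(P)\notin\{\alpha,\beta\}$. There is a closed disk $D$ around $P$ on which $u_x\ne0$ and $u\notin\{\alpha,\beta\}$, and $D\subset Q_0$ by the previous step. If $\alpha<u<\beta$ on $D$, then $\sigma'(u)u_x^2>0$ and $J<0$ by \eqref{eq:J}, which is impossible in $Q_0$. So $u(D)$ lies in a hyperbolic interval, and $-u_t=v_x\ge\lambda|u_x|>0$ on $D$. The set $G=\Phi(D)\subset Z$ has area zero, and $\Phi^{-1}(G)\subset\Omega_-\cup\Omega_+$, where $-u_t\ge0$. By \eqref{eq:measures}, $0<\int_D(-u_t)\le\int_{\Phi^{-1}(G)}(-u_t)=0$, a contradiction.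

Thus $u=m(t)=-Ct+a$. Then $v_x=-u_t=C$ and $v_t=\sigma(u)_x=0$, so $v=Cx+b$. The solution is trivial, and Theorem~\ref{thm:A} is proved.
\end{proof}

\section{When is the energy bounded?}\label{sec:B}

By Theorem~\ref{thm:A} and Lemma~\ref{lem:energy}, everything depends on whether the energy $E$ of the oscillator $f_{yy}=-k^2\lambda^2f$ stays bounded. Lemma~\ref{lem:energy} places $E$ between a positive constant and a multiple of $\lambda^2$ near the end. The three parts of Theorem~\ref{thm:B} correspond to bounded $\lambda$, to the regular case in which $E$ is comparable to $\lambda$, and to the extreme case in which $E$ stays bounded although $\lambda\to\infty$.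

\subsection*{Part (1): bounded speed}
If $\sigma'$ is bounded below, $\lambda$ is bounded, and since $E/\lambda^2$ is non-increasing, $E$ is bounded near each hyperbolic end for every solution $f$ and every $k$. In type II every solution of \eqref{eq:ode} therefore has bounded derivative; in type I the recessive solution does. Theorem~\ref{thm:A} gives nontrivial solutions for every $C\ne0$.

For $\sigma=\sqrt{1+u^2}$ we have $\sigma'=u/\sqrt{1+u^2}\in(-1,1)$ and $\sigma''=(1+u^2)^{-3/2}>0$: type I with $\alpha=0$. For $\sigma=2\tanh u-u$ we have $\sigma'=2\operatorname{sech}^2u-1\in(-1,1]$, positive exactly when $\cosh u<\sqrt2$, and $\sigma''=-4\operatorname{sech}^2u\tanh u$ has the sign of $-u$: type II with $\beta=-\alpha=\operatorname{arccosh}\sqrt2$.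

\subsection*{Polar coordinates}
Let $f\not\equiv0$ be a real solution. Then $E>0$, and we may write $f_y=\sqrt E\cos\theta$, $k\lambda f=\sqrt E\sin\theta$ with $\theta$ smooth. From $\theta_y=\big((k\lambda f)_yf_y-k\lambda ff_{yy}\big)/E$ and $E_y=2k^2\lambda\lambda_yf^2$ we get
\begin{equation}\label{eq:polar}
\theta_y=k\lambda+\frac{\lambda_y}\lambda\sin\theta\cos\theta,\qquad(\log E)_y=2\,\frac{\lambda_y}\lambda\sin^2\theta .
\end{equation}
If $\lambda$ changes slowly compared with the rotation of $\theta$, the factor $2\sin^2\theta$ averages to $1$ and $E$ grows like $\lambda$. Part (2) makes this precise. If $\lambda$ grows only while $\sin\theta$ is small, that is, while $f$ passes through zero, then $E$ hardly grows. This is the mechanism of part (3).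

\subsection*{Part (2): regular growth}
At the end in question $\lambda\to\infty$, and $\nu=\lambda_y/\lambda^2=-(1/\lambda)_y\ge0$ has bounded variation. So $\nu$ has a limit, and the limit is $0$, since otherwise $1/\lambda$ would become negative. In terms of $\nu$, \eqref{eq:polar} reads
\[
\theta_y=\lambda\big(k+\tfrac12\nu\sin2\theta\big),\qquad\Big(\log\frac E\lambda\Big)_y=-\nu\lambda\cos2\theta .
\]
The term $\nu\lambda\cos2\theta$ is not absolutely integrable in general, because $\int\nu\lambda\,dy=\int(\log\lambda)_y\,dy=\infty$; we have to exploit its oscillation. If $\nu$ were constant, it would be the derivative of $H=\log(k+\frac12\nu\sin2\theta)$. In general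
\[
H_y=\frac{\frac12\nu_y\sin2\theta+\nu\cos2\theta\,\theta_y}{k+\frac12\nu\sin2\theta}=\nu\lambda\cos2\theta+\frac{\frac12\nu_y\sin2\theta}{k+\frac12\nu\sin2\theta}.
\]
Choose $y_1$ with $\nu\le k$ for $y\ge y_1$. There $k+\frac12\nu\sin2\theta\in[\frac k2,\frac{3k}2]$, so $H$ is bounded and $|(\log(E/\lambda)+H)_y|\le|\nu_y|/k$, which is integrable. Hence $\log(E/\lambda)$ is bounded and $E\ge c\lambda\to\infty$ with $c>0$. This holds for every $f\not\equiv0$ and every $k>0$, so by Lemma~\ref{lem:energy} no nonzero solution has bounded derivative, and by Theorem~\ref{thm:A} every solution is trivial, for every $C\ne0$.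

If $1/\lambda$ is convex for $y\ge y_1$, then $(1/\lambda)_y$ is non-decreasing and nonpositive, so its variation is at most $|(1/\lambda)_y(y_1)|$. All the listed cases are of this kind. For $\sigma'=-c|u|^p$ and $\sigma'=-ce^{p|u|}$ we have $1/\lambda=c^{-1/2}y^{-p/2}$ and $1/\lambda=c^{-1/2}e^{-py/2}$ near the end. For a polynomial $\sigma$ of type I or II, $R=-\sigma'$ changes sign, so it has degree $d\ge1$; it is positive near a hyperbolic end, so it tends to $+\infty$ there. Moreover
\[
\big(R^{-1/2}\big)''=\frac{3R'^2-2RR''}{4R^{5/2}},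
\]
and if $c$ is the leading coefficient of $R$, the numerator has the leading term $c^2d(d+2)u^{2d-2}$, which is positive near both ends. This covers $u-u^3/3$, of type II with $\sigma'=1-u^2$, $\sigma''=-2u$, $\beta=-\alpha=1$, and $u^2/2$, for which \eqref{eq:ode} is Airy's equation $f''=k^2uf$.

\subsection*{Part (3): growth in bursts}
Let $k=2\pi/|C|$. We cannot prescribe $\lambda$ as a function of $y$ and hope to know where $f$ vanishes. Instead we use $\theta$ as the independent variable, prescribe $\psi=d\log\lambda/d\theta$ as a function of $\theta$, and recover $y$ afterwards. Since $\lambda_y/\lambda=\psi\,\theta_y$, the equations \eqref{eq:polar} become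
\begin{equation}\label{eq:theta}
\theta_y\,(1-\psi\sin\theta\cos\theta)=k\lambda,\qquad(\log E)_\theta=2\psi\sin^2\theta .
\end{equation}
So we need $0<\psi<1$, $\int\psi\,d\theta=\infty$ and $\int\psi\sin^2\theta\,d\theta<\infty$.

\emph{The starting data.} Let $\hat\sigma=\sqrt{1+u^2}$, let $g$ be its recessive solution, and let $\hat\lambda^2=y/\sqrt{1+y^2}$ for $y=-u>0$. Since $\hat\lambda_y/\hat\lambda=\frac1{2y(1+y^2)}\to0$ and $\hat\lambda\to1$, there is $y_0>0$ with $0<\hat\lambda_y/\hat\lambda<\frac14k\hat\lambda$ for $y\ge y_0$. The angle of $g$ satisfies $\theta_y\ge\frac78k\hat\lambda$ there, so $y$ is a smooth function $\hat y(\theta)$ on $[\theta_0,\infty)$, where $\theta_0$ is the angle at $y_0$; adding a multiple of $2\pi$, we take $\theta_0\ge2$. Let $\hat\ell(\theta)=\log\hat\lambda(\hat y(\theta))$ and $\hat\psi=\hat\ell_\theta$. Then $0<\hat\psi<\frac14\cdot\frac87<1$.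

\emph{The bursts.} Fix $\rho\in C_c^\infty(-1,1)$ with $0\le\rho\le1$ and $\int\rho=1$, and let
\[
\psi_*(\theta)=\theta^{-2}+\sum_{j\ge1}\frac1{4\sqrt j}\,\rho\big(\sqrt j\,(\theta-j\pi)\big).
\]
The $j$th bump is supported in $|\theta-j\pi|<j^{-1/2}$ and has integral $\frac1{4j}$. The bumps are disjoint, so $0<\psi_*\le\frac12$ for $\theta\ge2$; the term $\theta^{-2}$ serves to keep $\psi_*$ positive. Let $\psi=(1-\chi)\hat\psi+\chi\psi_*$ on $[\theta_0,\infty)$, where $\chi$ is smooth, $0\le\chi\le1$, $\chi=0$ on $[\theta_0,\theta_0+1]$ and $\chi=1$ on $[\theta_0+2,\infty)$. Then $0<\psi<1$. Define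
\[
\ell(\theta)=\hat\ell(\theta_0)+\int_{\theta_0}^\theta\psi,\qquad y(\theta)=y_0+\frac1k\int_{\theta_0}^\theta\big(1-\psi\sin\vartheta\cos\vartheta\big)e^{-\ell}\,d\vartheta .
\]
We have $\ell=\sum_{j\pi\le\theta}\frac1{4j}+O(1)=\frac14\log\theta+O(1)$. The factor $1-\psi\sin\vartheta\cos\vartheta$ lies in $[\frac12,\frac32]$ and $e^{-\ell}$ lies between positive multiples of $\vartheta^{-1/4}$. So $y(\theta)$ is a diffeomorphism of $[\theta_0,\infty)$ onto $[y_0,\infty)$, comparable to $\theta^{3/4}$ for large $\theta$. Let $\theta(y)$ be the inverse and $\lambda(y)=e^{\ell(\theta(y))}$; the first equation of \eqref{eq:theta} holds by construction.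

\emph{The function $\sigma$.} Let $\sigma=\hat\sigma$ on $[-y_0,\infty)$ and extend it by $\sigma'(u)=-\lambda(-u)^2$ for $u\le-y_0$. On $[\theta_0,\theta_0+1]$ we have $\psi=\hat\psi$ and $\ell=\hat\ell$. The function $\hat y$ satisfies the first equation of \eqref{eq:theta} with $\hat\psi,\hat\lambda$, so $\hat y$ and $y$ have the same derivative on this interval and the same initial value. Hence $\lambda=\hat\lambda$ on $[y_0,y(\theta_0+1)]$, and $\sigma$ is smooth. For $u\le-y_0$ we have $\sigma''=2\lambda\lambda_y=2\lambda^2\psi\,\theta_y>0$, so $\sigma$ is of type I with $\alpha=0$. Since $\lambda$ is comparable to $\theta^{1/4}$, hence to $y^{1/3}$, the function $-\sigma'=\lambda^2$ lies between positive multiples of $|u|^{2/3}$ near $-\infty$.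

\emph{The solution $f$.} Let $E(\theta)$ solve the second equation of \eqref{eq:theta}, with $E(\theta_0)$ the energy of $g$ at $y_0$, and put $f=\sqrt E\sin\theta/(k\lambda)$ for $y\ge y_0$. Using $(\sqrt E)_\theta=\sqrt E\,\psi\sin^2\theta$ and $(1/\lambda)_\theta=-\psi/\lambda$,
\begin{align*}
f_\theta&=\frac{\sqrt E}{k\lambda}\big(\psi\sin^3\theta+\cos\theta-\psi\sin\theta\big)=\frac{\sqrt E\cos\theta}{k\lambda}\,(1-\psi\sin\theta\cos\theta),\\
(\sqrt E\cos\theta)_\theta&=\sqrt E\big(\psi\sin^2\theta\cos\theta-\sin\theta\big)=-\sqrt E\sin\theta\,(1-\psi\sin\theta\cos\theta).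
\end{align*}
Multiplying by $\theta_y$ and using \eqref{eq:theta}, we get $f_y=\sqrt E\cos\theta$ and $f_{yy}=-k\lambda\sqrt E\sin\theta=-k^2\lambda^2f$. At $y_0$ the values of $f$ and $f_y$ are those of $g$. So $f$, extended by $g$ to $u\ge-y_0$, solves \eqref{eq:ode} on $\mathbb R$ for the new $\sigma$, and $f'\to0$ at $+\infty$. On the $j$th bump $\sin^2\theta\le(\theta-j\pi)^2\le1/j$, so
\[
\int_{\theta_0+2}^\infty2\psi\sin^2\theta\,d\theta\le\int_{\theta_0+2}^\infty\frac{2\,d\theta}{\theta^2}+\sum_{j\ge1}2\cdot\frac1{4j}\cdot\frac1j<\infty .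
\]
Hence $E$ is bounded, $f'$ is bounded on $\mathbb R$, and Theorem~\ref{thm:A} with $n=1$ gives nontrivial solutions for this $\sigma$ and this $C$. This completes the proof of Theorem~\ref{thm:B}. By part (2), the function $\frac d{du}|\sigma'|^{-1/2}$ of this example has infinite variation near $-\infty$.

\begin{thebibliography}{1}
\bibitem{BM} Michael Bialy and Andrey E. Mironov, \emph{From polynomial integrals of Hamiltonian flows to a model of non-linear elasticity}, arXiv:1212.0934 (2012).
\end{thebibliography}
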